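# Very free rational curves on Fermat hypersurfaces of degree $q+1$

Throughout, $k$ is an algebraically closed field of characteristic $p>0$, $q=p^r\ge 2$ with $r\ge1$, and $s,t$ are coordinates on $\mathbb P^1$.

## 1. Powers of linear forms with only three coefficients

Fix an integer $\nu\ge 1$ and put $R=q^{2\nu+1}$. Take $\alpha\in\mathbb F_R\subset k$, so that $\alpha^R=\alpha$. Since $R$ is a power of $p$, we have $(t-\alpha s)^R=t^R-\alpha^Rs^R=t^R-\alpha s^R$. Multiplying by $t-\alpha s$ gives
$$(t-\alpha s)^{R+1}=t^{R+1}-\alpha\,(t^Rs+ts^R)+\alpha^2s^{R+1}. \tag{1}$$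
However large $R$ is, these powers all lie in the three-dimensional space spanned by $t^{R+1}$, $t^Rs+ts^R$, $s^{R+1}$. So any four of them are linearly dependent.

A linear relation among $(R+1)$-st powers can be read as a point of a Fermat hypersurface. Modulo $q+1$ we have $q\equiv-1$, and the exponent $2\nu+1$ is odd, so $R\equiv -1$ and
$$e=\frac{R+1}{q+1}=\frac{q^{2\nu+1}+1}{q+1}$$
is an integer. (An even power of $q$ would not do: it is $\equiv 1$, and $2\not\equiv0$ modulo $q+1\ge3$.) Thus $(t-\alpha s)^{R+1}$ is the $(q+1)$-st power of $(t-\alpha s)^e$.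

**Construction.** Choose $q+2$ distinct elements $\alpha_0,\dots,\alpha_{q+1}\in\mathbb F_R$. This is possible because $R\ge q^3\ge q+2$. Consider the linear system
$$\sum_i\lambda_i=\sum_i\lambda_i\alpha_i=\sum_i\lambda_i\alpha_i^2=0 \tag{2}$$
in $q+2\ge4$ unknowns. We want a solution with all $\lambda_i\neq0$. Any three of the columns $(1,\alpha_i,\alpha_i^2)$ form a basis of $k^3$, by the Vandermonde determinant. Hence each column is a combination of three others, so for each $i$ there is a solution of (2) with $\lambda_i\ne0$. The solution space is therefore contained in none of the hyperplanes $\lambda_i=0$. Since $k$ is infinite, a vector space over $k$ is not a finite union of proper subspaces, so some solution has all $\lambda_i\ne0$. Fix one, choose $\gamma_i\in k$ with $\gamma_i^{q+1}=\lambda_i$, and put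
$$x_i=\gamma_i\,(t-\alpha_is)^e,\qquad i=0,\dots,q+1. \tag{3}$$
By (1) and (2),
$$\sum_i x_i^{q+1}=\sum_i\lambda_i(t-\alpha_is)^{R+1}=t^{R+1}\sum_i\lambda_i-(t^Rs+ts^R)\sum_i\lambda_i\alpha_i+s^{R+1}\sum_i\lambda_i\alpha_i^2=0 .$$
The $x_i$ have no common zero, because the $\alpha_i$ are distinct. So $f=(x_0:\dots:x_{q+1})$ is a morphism from $\mathbb P^1$ to the Fermat hypersurface of degree $q+1$ in $\mathbb P^{q+1}$, and $\deg f^*\mathcal O(1)=e$.

**Example ($q=2$, $\nu=1$).** Here $R=8$ and $e=3$, and we need four elements of $\mathbb F_8$. Take an $\mathbb F_2$-plane $\{0,1,\beta,\beta+1\}$ with $\beta\in\mathbb F_8\setminus\mathbb F_2$. In characteristic 2 we may take all $\lambda_i=1$: we have $1+1+1+1=0$ and $0+1+\beta+(\beta+1)=0$, and squaring the latter gives $\sum\alpha_i^2=0$. So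
$$f=\big(t^3:(t+s)^3:(t+\beta s)^3:(t+\beta s+s)^3\big)$$
lies on the cubic surface $X_0^3+X_1^3+X_2^3+X_3^3=0$. We return to it in Section 3.

The purpose of this construction is to answer a question about how freely rational curves move on Fermat hypersurfaces.

## 2. Very free curves and the condition $d\le N$

By Grothendieck's theorem every vector bundle on $\mathbb P^1$ is a sum $\bigoplus\mathcal O(b_j)$. Such a bundle $V$ is ample if and only if all $b_j\geq 1$. Since $H^1(\mathbb P^1,\mathcal O(n))=0$ exactly when $n\ge-1$,
$$V \text{ is ample}\iff H^1(\mathbb P^1,V(-2))=0. \tag{4}$$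
Two consequences will be used constantly. A quotient $W$ of an ample $V$ is ample, because $H^1(V(-2))\to H^1(W(-2))$ is surjective on a curve. An extension of an ample bundle by an ample bundle is ample, by the long exact sequence.

**Definition.** Let $X$ be a smooth projective variety. A rational curve $f:\mathbb P^1\to X$ is *very free* if $f^*T_X$ is ample.

For example, a line in $\mathbb P^n$ is very free, since there $f^*T_{\mathbb P^n}\cong\mathcal O(2)\oplus\mathcal O(1)^{n-1}$. A curve $f$ for which $f^*T_X$ has a summand $\mathcal O(b)$ with $b\le0$ is not.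

Let $X_{d,N}\subset\mathbb P^N$ be the hypersurface $X_0^d+\dots+X_N^d=0$, where $d=q+1$ and $N\ge3$, and write $X_N=X_{q+1,N}$. The partial derivatives of the equation are $(q+1)X_i^q=X_i^q$, which have no common zero in $\mathbb P^N$, so $X_N$ is smooth. It is Fano if and only if $d\le N$, and this condition is necessary for a very free curve. Indeed, a very free curve is not constant, so $e=\deg f^*\mathcal O(1)\geq 1$. The ample bundle $f^*T_X$ has positive degree, and this degree is $(N+1-d)e$.

Is the condition sufficient? The question is posed for $d=p^r+1>3$ in Mingmin Shen, "Rational curves on Fermat hypersurfaces", arXiv:1111.5657 (2011). It is known that for $d\le N$ a very free curve exists whenever $N\ge 2q-1$. For $q\ge3$ this leaves the values $q+1\le N\le 2q-2$, and the smallest, $N=q+1$, is the hardest, as we shall see. The answer is yes for every $N\ge d$, and the curves of Section 1 do it. The case $q=2$ is included in everything below.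

"Degree" of $f$ means $e=\deg f^*\mathcal O(1)$. Put
$$E_\nu=\frac{q^{2\nu+1}+1}{q+1}\ (\nu\ge0),\qquad E_0=1,\quad E_1=q^2-q+1,\quad E_2=q^4-q^3+q^2-q+1.$$

**Theorem A.** Let $q\ge2$ and $N\ge q+1$. For every $\nu\ge1$, $X_N$ contains a very free rational curve of degree $E_\nu$; in particular one of degree $q^2-q+1$. Hence, for $N\ge3$, $X_{d,N}$ contains a very free rational curve if and only if $d\le N$.

**Theorem B.** If $N\ge q+1$, the degrees of very free rational curves on $X_N$ are closed under addition. All degrees $e\ge(E_1-1)(E_2-1)=q^2(q-1)^2(q^2+1)$ occur.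

**Theorem C.** Suppose $X_{q+1,q+1}$ has a very free curve of degree $e$. Write $e=qm+c$ with $1\le c\le q$. Then $c\le m$, or $e=q^2$. In particular no very free curve has degree $q(q-1)$, so any integer $e_0$ such that all degrees $e\ge e_0$ occur satisfies $e_0\ge q(q-1)+1$. If $q\ge3$, then moreover $e\ge2q+1$. Consequently the degree $q^2-q+1$ of Theorem A is the minimal degree of a very free curve on $X_{q+1,q+1}$ for $q=2$ (degree 3) and $q=3$ (degree 7).

## 3. The tangent bundle in terms of syzygies

Let $S_n$ be the space of binary forms of degree $n$ in $s,t$. Let $f=(x_0:\dots:x_N):\mathbb P^1\to X_N$ have degree $e\ge1$, so that $x_i\in S_e$ have no common zero and $\sum x_i^{q+1}=0$. Put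
$$K=\ker\big(\mathcal O^{N+1}\xrightarrow{(x_i)}\mathcal O(e)\big)\cong\bigoplus_{i=1}^N\mathcal O(-a_i),\qquad a_i\ge0,\quad\sum_i a_i=e.$$
The map is surjective because there is no common zero, so $K$ is a bundle of rank $N$ and degree $-e$. We have $a_i\ge0$ because $\mathcal O(-a_i)\subset\mathcal O^{N+1}$.

**Example (a line).** Choose $\zeta$ with $\zeta^{q+1}=-1$. Then $(s:\zeta s:t:\zeta t)$ lies on $X_3$. Its syzygies are generated by the two constant ones, $x_1-\zeta x_0=0$ and $x_3-\zeta x_2=0$, together with $t\,x_0-s\,x_2=0$. So $(a_i)=(0,0,1)$.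

The next lemma exploits the fact that the partial derivatives of the Fermat equation are $q$-th powers.

**Lemma 1.** There is an exact sequence
$$0\to\mathcal O\to\bigoplus_{i=1}^N\mathcal O(e-qa_i)\to f^*T_X\to0 .$$

**Proof.** Let $F$ be the $q$-power Frobenius of $\mathbb P^1$. Pulling back the exact sequence of vector bundles $0\to K\to\mathcal O^{N+1}\to\mathcal O(e)\to0$ by $F$ keeps it exact. It raises the entries of the matrix to the $q$-th power and multiplies degrees of line bundles by $q$. So $F^*K\cong\bigoplus\mathcal O(-qa_i)$ is the kernel of $(x_i^q):\mathcal O^{N+1}\to\mathcal O(qe)$.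

By the Euler sequence, $f^*T_{\mathbb P^N}=\mathcal O(e)^{N+1}/\mathcal O\cdot x$ with $x=(x_0,\dots,x_N)$. The subbundle $f^*T_X$ is the kernel of the map $f^*T_{\mathbb P^N}\to\mathcal O((q+1)e)$ given by the partial derivatives, that is, induced by $(v_i)\mapsto\sum x_i^qv_i$ on $\mathcal O(e)^{N+1}$. The kernel of this last map is $(F^*K)(e)$, and it contains $x$ because $\sum x_i^qx_i=0$. Hence $f^*T_X=(F^*K)(e)/\mathcal O\cdot x$. $\square$

**Lemma 2.**
(i) If $qa_i<e$ for all $i$, then $f$ is very free.
(ii) If $f$ is very free, then either $qa_i<e$ for all $i$, or $qa_i=e$ for exactly one $i$ and $qa_i<e$ for the others.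
(iii) For $m\ge1$: $a_i\le m$ for all $i$ if and only if $\bigoplus_{i=0}^NS_{m-1}\to S_{e+m-1}$, $(g_i)\mapsto\sum g_ix_i$, is surjective.

**Proof.** (i) By Lemma 1, $f^*T_X$ is a quotient of an ample bundle.

(ii) If $e-qa_i<0$, the component $\mathcal O\to\mathcal O(e-qa_i)$ of the inclusion in Lemma 1 is zero. So the projection to $\mathcal O(e-qa_i)$ factors through $f^*T_X$, which then has a quotient of negative degree and is not ample. If $e-qa_i=0$ for two indices, project to the corresponding $\mathcal O^2$. The subsheaf $\mathcal O$ goes to the span of a constant section $(c_1,c_2)$, so $f^*T_X$ surjects onto $\mathcal O^2/\mathcal O\cdot(c_1,c_2)$. This is $\mathcal O$ or $\mathcal O^2$, so again $f^*T_X$ is not ample.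

(iii) We show that both conditions are equivalent to $H^1(K(m-1))=0$. Since $K(m-1)=\bigoplus\mathcal O(m-1-a_i)$, this vanishing says $m-1-a_i\ge-1$ for all $i$. On the other hand the sequence
$$H^0(\mathcal O(m-1))^{N+1}\to H^0(\mathcal O(e+m-1))\to H^1(K(m-1))\to H^1(\mathcal O(m-1))^{N+1}=0$$
is exact, so the vanishing says that the first map is surjective. That map is $(g_i)\mapsto\sum g_ix_i$. $\square$

**Example (the line again).** Here $e=1$ and one $a_i$ equals $1$, so $qa_i=q>e$. By (ii) a line is never very free.

**Example (the cubic surface).** Take $q=2$ and the curve of degree $3$ from Section 1. With $u=t/s$ the coordinates are $(u+\alpha_i)^3=u^3+\alpha_iu^2+\alpha_i^2u+\alpha_i^3$, since $3=1$ in $k$. By the Vandermonde determinant they form a basis of $S_3$. So $S_0^4\to S_3$ is surjective, and all $a_i\le1$ by (iii). As $a_1+a_2+a_3=3$, all $a_i=1$, and $2a_i=2<3$. Thus $f$ is very free. In fact $f^*T_X$ is ample of rank 2 and degree 3, so it is $\mathcal O(1)\oplus\mathcal O(2)$.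

## 4. Low degrees, and why the rational normal curve fails

Now try the smallest possible degrees. First let $e\le q$, with any $N$. If $f$ is very free, Lemma 2(ii) gives $qa_i\le e\le q$. If $e<q$, all $a_i=0$, contradicting $\sum a_i=e\ge1$. If $e=q$, at most one $a_i$ equals $1$ and the others are $0$, so $e=\sum a_i\leq 1$, contradicting $q\ge2$. So no very free curve has degree $\le q$.

The sensible next attempt is $e=q+1$ on $X_{q+1}$. Since $q\nmid q+1$, Lemma 2 says that very freeness means $qa_i<q+1$ for all $i$, that is, $a_i\le1$. There are $N=q+1$ integers $a_i$, with sum $q+1$, so all $a_i=1$. Then $H^0(K)=0$, so the $q+2$ forms $x_i$ are linearly independent and form a basis of $S_{q+1}$. In other words, we are looking for a rational normal curve on $X_{q+1}$. For $q=2$ we found one. For $q\ge3$ the attempt ends here: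

**Lemma 3.** If $q\ge3$, there is no basis $x_0,\dots,x_{q+1}$ of $S_{q+1}$ with $\sum x_i^{q+1}=0$. Hence $X_{q+1,q+1}$ has no very free curve of degree $q+1$.

**Proof.** In terms of $u=t/s$, write $x=A\,w$ with $w=(1,u,\dots,u^{q+1})^T$ and $A$ an invertible matrix. Let $A^{(q)}$ be the matrix of $q$-th powers of the entries of $A$. The vector of $q$-th powers of the $x_i$ is $A^{(q)}\,(1,u^q,\dots,u^{q(q+1)})^T$, so the equation $\sum x_i^q\,x_i=0$ becomes
$$\sum_{0\le i,j\le q+1}b_{ij}\,u^{qi+j}=0,\qquad b=(A^{(q)})^TA .$$
Here $\det b=(\det A)^{q+1}\ne0$. Look at the exponent $qi+2$. If $qi'+j'=qi+2$ with $0\le j'\le q+1$, then $j'\equiv2\pmod q$. Since $2\le q-1$ and $q+2>q+1$, the only possibility is $j'=2$, and then $i'=i$. So the coefficient of $u^{qi+2}$ is $b_{i2}$ alone, whence $b_{i2}=0$ for every $i$. Thus $b$ has a zero column, contradicting invertibility. $\square$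

We must therefore go to higher degree, and the numerics say which degrees are worth trying. Suppose $e=qM+1$. To apply Lemma 2(i) we need $qa_i<qM+1$, i.e. $a_i\le M$. There are $q+1$ of the $a_i$, with sum $qM+1$, so the slack is $(q+1)M-(qM+1)=M-1$. The degrees $e=E_\nu$ of Section 1 have this form.

## 5. Theorem A: reduction to a surjectivity statement

Necessity of $d\le N$ was shown in Section 2. For the converse, note that $N\ge d=q+1$.

**Step 1: reduction to $N=q+1$.** The hyperplane section of $X_N$ where the last coordinate vanishes is $X_{N-1}$, which is smooth. Let $f:\mathbb P^1\to X_{N-1}$ be very free of degree $e$. Pulling back the normal bundle sequence gives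
$$0\to f^*T_{X_{N-1}}\to f^*T_{X_N}\to\mathcal O(e)\to0,$$
so $f^*T_{X_N}$ is an extension of ample bundles, hence ample. By induction on $N$, it suffices to produce very free curves of degree $E_\nu$ on $X_{q+1}$.

**Step 2: the numbers.** The purpose of this step is to fix notation and record four identities. Let $\nu\ge1$ and
$$Q=q^{2\nu-1},\quad R=q^2Q,\quad e=E_\nu=\frac{q^2Q+1}{q+1},\quad e'=E_{\nu-1}=\frac{Q+1}{q+1},\quad M=\frac{qQ-1}{q+1}.$$
As $Q\equiv-1$ and $qQ\equiv1$ modulo $q+1$, these are integers, and $M\ge\frac{q^2-1}{q+1}=q-1\ge1$. Then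
$$e=(q-1)Q+e',\qquad e=qM+1,\qquad M+e'=Q,\qquad e+M=qQ. \tag{5}$$
Each is checked by multiplying by $q+1$. The first reads $q^2Q+1=(q^2-1)Q+Q+1$, the second $q^2Q+1=(q^2Q-q)+q+1$, the third $(qQ-1)+(Q+1)=(q+1)Q$, and the fourth $(q^2Q+1)+(qQ-1)=(q+1)qQ$. For $\nu=1$ the values are $Q=q$, $e=q^2-q+1$, $e'=1$, $M=q-1$.

**Step 3: what has to be shown.** Let $f$ be the curve (3), of degree $e$ on $X_{q+1}$. We claim:

**Claim.** The map $\bigoplus_{i=0}^{q+1}S_{M-1}\to S_{e+M-1}$, $(g_i)\mapsto\sum g_ix_i$, is surjective.

Given the Claim, Lemma 2(iii) with $m=M$ gives $a_i\le M$ for all $i$. Hence $qa_i\le qM=e-1<e$, and $f$ is very free by Lemma 2(i). With Step 1 this proves Theorem A.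

A dimension count makes the Claim plausible. The source has dimension $(q+2)M=(q+1)M+M=qQ-1+M$, and the target $S_{qQ-1}$ has dimension $qQ$. But in characteristic $p$ such a count proves nothing for powers of linear forms. Replace the exponent $e$ by $Q$: since $(u-\alpha)^Q=u^Q-\alpha^Q$, every product $g\cdot(u-\alpha)^Q$ with $\deg g\le m-1$ and $1\le m<Q$ lies in the space of polynomials $g_0+u^Qg_1$ with $\deg g_0,\deg g_1\le m-1$. This space has dimension $2m$, which is less than $Q+m$, the dimension of the space of polynomials of degree $\le Q+m-1$. So surjectivity fails for any number of points $\alpha$. The proof must use the shape $e=(q-1)Q+e'$.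

## 6. Surjectivity by Lagrange interpolation and the Chinese remainder theorem

We now prove the Claim. Let $P_n$ be the space of polynomials of degree $\le n$ in $u=t/s$, identified with $S_n$. The constants $\gamma_i\ne0$ are irrelevant, so we replace $x_i$ by $(u-\alpha_i)^e$. By (5), the target is $P_{e+M-1}=P_{qQ-1}$, with basis $u^{j+Ql}$ for $0\le j\le Q-1$, $0\le l\le q-1$.

**Step 1: dualize.** Surjectivity means that no nonzero linear form on the target kills the image. So let $\varphi:P_{qQ-1}\to k$ be a linear form with
$$\varphi\big(g\,(u-\alpha_i)^e\big)=0\quad\text{for all }i\text{ and all }g\text{ with }\deg g\le M-1. \tag{6}$$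
We must show $\varphi=0$.

**Step 2: a one-parameter family of linear forms on a small space.** The aim is to treat the factor $(u-\alpha_i)^{(q-1)Q}=(u^Q-\alpha_i^Q)^{q-1}$ of $(u-\alpha_i)^e$ as the value at $a=\alpha_i^Q$ of an object polynomial in $a$. For $a\in k$ and $h\in P_{Q-1}$ put
$$\psi_a(h)=\varphi\big(h\,(u^Q-a)^{q-1}\big).$$
This makes sense, as the degree is at most $Q-1+Q(q-1)=qQ-1$. In characteristic $p$ we have $(v-a)^{q-1}=\frac{v^q-a^q}{v-a}=\sum_{l=0}^{q-1}a^{q-1-l}v^l$, so
$$\psi_a(h)=\sum_{l=0}^{q-1}a^{q-1-l}\,\varphi(h\,u^{Ql}). \tag{7}$$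
For fixed $h$ this is a polynomial in $a$ of degree $\le q-1$, whose coefficients are the values $\varphi(hu^{Ql})$. If $\psi_a=0$ for at least $q$ values of $a$, then all these coefficients vanish, for every $h\in P_{Q-1}$. Since the $hu^{Ql}$ span $P_{qQ-1}$, it follows that $\varphi=0$. So it suffices to find $q$ values of $a$ with $\psi_a=0$.

**Step 3: what the hypothesis says about the special values.** Put $A_i=\alpha_i^Q$. These are $q+2$ distinct elements, since $\alpha\mapsto\alpha^Q$ is injective. Put $\eta_i=\psi_{A_i}$. We aim to show that all $\eta_i$ are zero. By (5),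
$$(u-\alpha_i)^e=(u-\alpha_i)^{e'}(u^Q-A_i)^{q-1},\qquad M-1=Q-1-e'.$$
So (6) reads $\eta_i\big(g(u-\alpha_i)^{e'}\big)=0$ for all $g$ with $\deg g\le Q-1-e'$. That is, $\eta_i$ vanishes on all multiples of $(u-\alpha_i)^{e'}$ in $P_{Q-1}$. Since $e'\le Q$, the map $P_{Q-1}\to k[u]/(u-\alpha_i)^{e'}$ is surjective, and these multiples are its kernel. Hence $\eta_i$ factors through this quotient, and it extends uniquely to a linear form
$$\tilde\eta_i:k[u]\to k\quad\text{that kills the ideal }\big((u-\alpha_i)^{e'}\big).$$
For $\nu=1$, where $e'=1$, this says simply $\tilde\eta_i(h)=c_i\,h(\alpha_i)$ for a constant $c_i$.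

**Step 4: two linear relations among the $\eta_i$.** There are $q+2$ points $A_i$, while $\psi_a(h)$ has degree only $q-1$ in $a$, and we use this excess twice. Let $\omega_i=\prod_{l\ne i}(A_i-A_l)^{-1}\neq0$. A polynomial $C$ of degree $\le q+1$ equals its Lagrange interpolant at $A_0,\dots,A_{q+1}$, in which the coefficient of $a^{q+1}$ is $\sum_i\omega_iC(A_i)$. So $\sum_i\omega_iC(A_i)=0$ whenever $\deg C\le q$. Applying this to $C(a)=\psi_a(h)$ and to $C(a)=a\,\psi_a(h)$ gives
$$\sum_i\omega_i\,\eta_i(h)=0,\qquad\sum_i\omega_iA_i\,\eta_i(h)=0\qquad\text{for all }h\in P_{Q-1}. \tag{8}$$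

**Step 5: the two relations become one relation in double the degree.** Let $\Theta=\sum_i\omega_i\tilde\eta_i$, a linear form on $k[u]$. By the first part of (8), $\Theta(h)=0$ for $h\in P_{Q-1}$. Next,
$$u^Qh=A_ih+(u^Q-A_i)h=A_ih+(u-\alpha_i)^Qh,$$
and $(u-\alpha_i)^Q$ is divisible by $(u-\alpha_i)^{e'}$, so $\tilde\eta_i(u^Qh)=A_i\eta_i(h)$. By the second part of (8), $\Theta(u^Qh)=0$ for $h\in P_{Q-1}$. Every polynomial of degree $\le2Q-1$ is of the form $h_0+u^Qh_1$ with $h_0,h_1\in P_{Q-1}$. Therefore
$$\Theta\text{ vanishes on }P_{2Q-1}. \tag{9}$$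

**Step 6: separating the points.** We use the Chinese remainder theorem to isolate one $\tilde\eta_i$ at a time. For this we need
$$(q+2)\,e'\le2Q. \tag{10}$$
Multiplying by $q+1$, this is $(q+2)(Q+1)\le2Q(q+1)$. Expanding both sides, it is $qQ+2Q+q+2\le 2qQ+2Q$, i.e. $q+2\le qQ$, which holds because $qQ\ge q^2\ge q+2$ for $q\ge2$.

The polynomials $(u-\alpha_i)^{e'}$ are pairwise coprime, of total degree $(q+2)e'$. So polynomials of degree $\le(q+2)e'-1$ map onto $\prod_ik[u]/(u-\alpha_i)^{e'}$, and by (10) these have degree $\le2Q-1$. Fix $i$. Choose such a polynomial $P$ with prescribed class modulo $(u-\alpha_i)^{e'}$ and zero modulo the other factors. Then $0=\Theta(P)=\omega_i\tilde\eta_i(P)$ by (9). Since the class was arbitrary and $\omega_i\ne0$, we get $\tilde\eta_i=0$.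

So $\psi_{A_i}=\eta_i=0$ for all $q+2$ values $A_i$, and Step 2 gives $\varphi=0$. This proves the Claim and with it Theorem A. $\blacksquare$

For $\nu=1$, Steps 3 to 6 take a very concrete form. We have $\sum_i\omega_ic_iP(\alpha_i)=0$ for all polynomials $P$ of degree $\le2q-1$, and the number of points is $q+2\le2q$, so all $c_i=0$. This case alone answers the question affirmatively for all $d=p^r+1>3$ and $N\ge d$.

It is worth seeing how tight the argument is. With only the first relation in (8), $\Theta$ would be known to vanish just on $P_{Q-1}$, and Step 6 would need $(q+2)e'\le Q$. This is false, since $(q+2)e'>(q+1)e'=Q+1$. With only $q+1$ points $\alpha_i$, only the first relation is available, and one would need $(q+1)e'\le Q$, which fails by exactly one. It has to fail. With $q+1$ points the source of the map has dimension $(q+1)M=qQ-1$, one less than the target.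

## 7. Adding degrees by smoothing a nodal curve (Theorem B)

**Step 1: make the two curves meet.** Let $f_1,f_2$ be very free on $X=X_N$, of degrees $e_1,e_2$. The aim is to replace them by very free curves of the same degrees with $f_1(0)=f_2(0)$. Since $H^1(f_i^*T_X)=0$, the scheme $\mathrm{Mor}(\mathbb P^1,X)$ is smooth at $[f_i]$ with tangent space $H^0(f_i^*T_X)$. The evaluation map $g\mapsto g(0)$ has differential $H^0(f_i^*T_X)\to f_i^*T_X|_0$, and this is surjective because $H^1(f_i^*T_X(-1))=0$. So evaluation $\mathrm{Mor}(\mathbb P^1,X)\to X$ is smooth at $[f_i]$, hence open near $[f_i]$. Very freeness is an open condition, by (4) and semicontinuity, and the degree is locally constant. So the points $g(0)$, for $g$ very free and near $f_i$, contain a nonempty open subset $U_i\subset X$. As $X$ is irreducible, $U_1\cap U_2\neq\emptyset$, and we may choose new $f_1,f_2$ with $f_1(0)=f_2(0)$. They glue to a morphism $f:C=C_1\cup C_2\to X$ on a nodal union of two copies of $\mathbb P^1$.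

**Step 2: a family smoothing $C$, and a line bundle on it.** We need a line bundle that tests very freeness on the general fibre and can be computed on $C$. Let $\mathcal C\to\mathbb A^1$ be the blow-up of $\mathbb P^1\times\mathbb A^1$ at $(0,0)$. Its fibre over $0$ is the union of the strict transform $C_1$ of $\mathbb P^1\times\{0\}$ and the exceptional curve $C_2$, meeting in one node. This is our $C$, since the isomorphisms of $C_1$ and $C_2$ with $\mathbb P^1$ can be chosen to take the node to $0$. All other fibres are $\mathbb P^1$. Let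
$$\mathcal L=\mathcal O(-\sigma_1-\sigma_2),$$
where $\sigma_1=\{\infty\}\times\mathbb A^1$ and $\sigma_2$ is the strict transform of $\{0\}\times\mathbb A^1$. The section $\sigma_1$ meets $C_1$, and $\sigma_2$ meets $C_2$, both away from the node. So $\mathcal L$ has degree $-1$ on each of $C_1,C_2$, and degree $-2$ on the other fibres.

**Step 3: two vanishing statements on $C$.** We show $H^1(C,f^*T_X\otimes\mathcal L)=0$ and $H^1(C,f^*T_X)=0$. Restricting to $C_1$ leaves as kernel the sections on $C_2$ vanishing at the node:
$$0\to f_2^*T_X\otimes\mathcal L|_{C_2}(-1)\to f^*T_X\otimes\mathcal L|_C\to f_1^*T_X\otimes\mathcal L|_{C_1}\to0 .$$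
All summands of $f_i^*T_X$ have degree $\ge1$. So the outer terms have summands of degrees $\ge1-1-1=-1$ and $\ge1-1=0$ respectively, and both have vanishing $H^1$. The same sequence without $\mathcal L$ has outer summands of degrees $\ge0$ and $\ge1$. Both statements follow.

**Step 4: deform.** Because $H^1(C,f^*T_X)=0$, the relative scheme $\mathrm{Mor}_{\mathbb A^1}(\mathcal C,X\times\mathbb A^1)\to\mathbb A^1$ is smooth at $[f]$ (Kollár, *Rational Curves on Algebraic Varieties*, Ch. I.2). Smooth morphisms are open. So every neighborhood of $[f]$ contains maps $f_b:\mathbb P^1\to X$ on fibres over points $b\ne0$. Their degree is the total degree $e_1+e_2$ of $f$, because degrees are constant in flat families. On the universal family over the relative Mor scheme, consider the pullback of $T_X$ tensored with the pullback of $\mathcal L$. By semicontinuity and the first vanishing of Step 3, its $H^1$ vanishes on all fibres over a neighborhood of $[f]$. For $f_b$ in this neighborhood with $b\ne0$, this says $H^1(\mathbb P^1,f_b^*T_X(-2))=0$, so $f_b$ is very free by (4).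 Hence $e_1+e_2$ is the degree of a very free curve.

**Step 5: all large degrees.** By Theorem A the degrees $E_1$ and $E_2$ occur. They are coprime. Indeed $E_2=q^2E_1-(q-1)$, so a common divisor of $E_1$ and $E_2$ divides $q-1$; and $E_1=q(q-1)+1$ is prime to $q-1$. By Sylvester's theorem, every integer $n\ge(a-1)(b-1)$ is a non-negative combination of coprime positive integers $a,b$. To see this, choose $0\le x\le b-1$ with $xa\equiv n\pmod b$ and write $n-xa=yb$. Then $yb\ge(a-1)(b-1)-(b-1)a=-(b-1)>-b$, so $y\ge0$. With $a=E_1$, $b=E_2$, closure under addition gives all degrees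
$$e\ge(E_1-1)(E_2-1)=q(q-1)\cdot q(q-1)(q^2+1)=q^2(q-1)^2(q^2+1).\qquad\blacksquare$$

## 8. Excluded degrees on $X_{q+1,q+1}$ (Theorem C)

**Step 1: the inequality $c\le m$.** Let $N=q+1$ and let $f$ be very free of degree $e=qm+c$, $1\le c\le q$. There are exactly $q+1$ integers $a_i$, with sum $e$, and we use the two alternatives of Lemma 2(ii).

* Suppose $qa_i<e$ for all $i$. As $e\le q(m+1)$, all $a_i\le m$. Summing, $qm+c=e\le(q+1)m$, so $c\le m$.
* Otherwise $qa_i=e$ for exactly one $i$. Then $q\mid e$, so $c=q$, $e=q(m+1)$ and $a_i=m+1$, and the other $q$ integers are $\le m$. Summing, $q(m+1)\le(m+1)+qm$, so $m\ge q-1$. Either $m\ge q=c$, or $m=q-1$ and $e=q^2$.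

In all cases $c\le m$ or $e=q^2$.

**Step 2: the degree $q(q-1)$.** Here $e=q(q-2)+q$, so $m=q-2<q=c$, and $e\ne q^2$. So this degree does not occur. Hence an integer $e_0$ such that all degrees $e\ge e_0$ occur must satisfy $e_0\ge q(q-1)+1$.

**Step 3: the lower bounds.** If $m=0$, then $c\le m$ is impossible and $e=c\le q<q^2$, contradicting Step 1. So $m\ge1$ and $e\ge q+1$. For $q=2$ this gives $e\ge3=E_1$.

Let $q\ge3$ and suppose $m=1$. Then $e\le2q<q^2$, so Step 1 forces $c\le 1$, i.e. $c=1$ and $e=q+1$. This is the degree excluded by Lemma 3. So $m\ge2$ and $e\ge2q+1$.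

**Step 4: minimality.** By Theorem A the degree $E_1=q^2-q+1$ occurs on $X_{q+1,q+1}$. For $q=2$ it equals $3=q+1$, and for $q=3$ it equals $7=2q+1$. In both cases it coincides with the lower bound of Step 3, so it is the minimal degree of a very free curve. $\blacksquare$
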